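# An infinite sequential group in which every countable sequential subgroup is trivial

## 1. Sequential spaces, pseudocharacter, almost disjoint families

All topological groups are assumed Hausdorff. We write $\mathfrak c=2^{\aleph_0}$, and $X^{(I)}$ for the set of finitely supported functions $I\to X$, where $X$ is a group. We work in ZFC throughout.

**Definition 1.1 (sequential space).** A subset $S$ of a space $X$ is *sequentially closed* if it contains the limits of all of its convergent sequences. The space $X$ is *sequential* if every sequentially closed subset of $X$ is closed. A *sequential group* is a topological group whose underlying space is sequential.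

*Example.* Every first countable space is sequential: if $x\in\overline S$, choose $s_n\in S$ in the $n$-th member of a decreasing countable base at $x$; then $s_n\to x$. In particular discrete and metrizable spaces are sequential. For a space that is not sequential, see Example 3.3, which will be the seed of the whole construction.

We use four elementary facts.

* A closed subspace $F$ of a sequential space $X$ is sequential. If $S\subset F$ is sequentially closed in $F$, then a sequence in $S$ that converges in $X$ has its limit in $F$, hence in $S$; so $S$ is closed in $X$.
* A quotient of a sequential space is sequential. If $q:X\to Y$ is a quotient map and $S\subset Y$ is sequentially closed, then $q^{-1}(S)$ is sequentially closed, hence closed, so $S$ is closed.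
* A topological sum of sequential spaces is sequential.
* A space is *Fréchet–Urysohn* if every point of the closure of a set is the limit of a sequence from that set. This property passes to all subspaces and implies sequentiality. First countable spaces have it.

Sequentiality itself, by contrast, need not pass to subspaces. That difference is what the problem is about.

**Definition 1.2 (subgroups and quotients).** A subgroup of $G$ carries the subspace topology. A *quotient* of $G$ is a group $G/M$ with the quotient topology, where $M$ is a closed normal subgroup.

*Example.* $\mathbb R/\mathbb Z$ is a quotient of $\mathbb R$. Every $G$ is a quotient of itself (take $M=\{1\}$). If $M$ is open, $G/M$ is discrete. Since $M$ is closed, $G/M$ is always Hausdorff.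

**Definition 1.3 (pseudocharacter).** The pseudocharacter $\psi(X)$ is the least infinite cardinal $\kappa$ such that every point of $X$ is the intersection of at most $\kappa$ open sets.

*Example.* First countable Hausdorff spaces have $\psi=\omega$. If $X$ is infinite and $T_1$, then $\psi(X)\le|X|$, because $\{x\}=\bigcap_{y\ne x}(X\setminus\{y\})$. Let $\Omega$ be an uncountable set and $L=\Omega\cup\{*\}$ the one-point compactification of the discrete space $\Omega$. A neighborhood of $*$ omits only finitely many points, so an intersection of $\mu$ neighborhoods of $*$, with $\mu$ infinite, omits at most $\mu$ points. Hence $\psi(L)=|\Omega|$.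

**Definition 1.4 (almost disjoint families).** A family of infinite subsets of $\omega$ is *almost disjoint* (AD) if any two distinct members have finite intersection. It is *MAD* if it is maximal among AD families. Explicitly, an AD family $\mathcal A$ is MAD if and only if every infinite $N\subset\omega$ has infinite intersection with some $A\in\mathcal A$.

*Example.* Identify $\omega$ with the set of finite $0$–$1$ sequences. For $x\in 2^\omega$ let $A_x$ be the set of finite initial segments of $x$. Two different branches share only finitely many initial segments, so $\{A_x\}$ is an AD family of size $\mathfrak c$. Its subfamilies give AD families of every size $\lambda\le\mathfrak c$. By Zorn's lemma it extends to a MAD family, so an uncountable MAD family exists.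

## 2. Infinite sequential groups whose countable infinite subgroups are all non-sequential

The following question is posed in Alexander Shibakov, "On large sequential groups", arXiv:1604.08874 (2016).

**Question.** Does there exist (consistently or in ZFC) a sequential group $G$ such that all countable sequential subgroups of $G$ are finite and all the quotients of $G$ are either first countable or have uncountable pseudocharacter?

Here $G$ is required to be infinite, since finite groups qualify trivially. The answer is yes, in ZFC.

**Theorem 1 (ZFC).** There is an infinite (torsion-free) Hausdorff sequential group $G$ such that every countable sequential subgroup of $G$ is trivial, and every quotient $G/M$ ($M$ closed normal) is either discrete or has uncountable pseudocharacter.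

Discrete groups are first countable, so Theorem 1 answers the question. The same construction yields more, with a further argument about subgroups.

**Theorem 2 (ZFC).** Let $\kappa$ be an uncountable cardinal and $\omega_1\le\lambda\le\mathfrak c$. There is a torsion-free Hausdorff sequential group $G$ with $|G|=\max(\kappa,\lambda)$ such that:

* (a) a subgroup of $G$ is sequential if and only if it is closed in $G$;
* (b) every nontrivial closed (equivalently, sequential) subgroup $S$ has $\psi(S)\ge\lambda$, hence $|S|\ge\lambda$, and is not Fréchet–Urysohn;
* (c) every quotient of $G$ is either discrete or has pseudocharacter $\ge\kappa$ (exactly $\kappa$ if $\lambda\le\kappa$).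

Let us see what the easy groups do. Suppose $G$ is infinite and has the property in the question. Since $G$ is infinite, it has a countably infinite subgroup, namely the one generated by a countably infinite subset.

* $G$ is not countable, since $G$ itself would be a countable infinite sequential subgroup.
* $G$ is not Fréchet–Urysohn; in particular it is neither discrete nor metrizable. Otherwise all its subgroups would be Fréchet–Urysohn, hence sequential, including a countably infinite one.
* $\psi(G)>\omega$. Indeed $G=G/\{1\}$ is a quotient of itself; it is not first countable by the previous item, so its pseudocharacter is uncountable.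
* No countably infinite subgroup is closed, because closed subspaces of $G$ are sequential. In particular, if $h$ has infinite order, then the cyclic group $\langle h\rangle$ must have limit points outside itself.

The last item tells us where to begin. Inside every infinite cyclic group $\langle h\rangle$ we must find sequences of multiples of $h$ that converge to points outside $\langle h\rangle$. Moreover this must be arranged so that $\langle h\rangle$ is not sequential, and neither is any other countable subgroup containing $h$. There is a compact space that does this for one countable set, and we start with it.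

From here on, fix an uncountable AD family $\mathcal A$ and an uncountable cardinal $\kappa$. For Theorem 1 we shall take $\mathcal A$ MAD and $\kappa=\omega_1$; for Theorem 2, $|\mathcal A|=\lambda$.

## 3. The compactified Mrówka space and its non-sequential countable subspaces

**Definition 3.1 (the space $K$).** Let $K=\omega\cup\mathcal A\cup\{\infty\}$, topologized as follows:

* points of $\omega$ are isolated;
* $A\in\mathcal A$ has the basic neighborhoods $\{A\}\cup(A\setminus F)$, $F$ finite;
* neighborhoods of $\infty$ are the sets containing some $K\setminus\big(F\cup\bigcup_{A\in\mathcal F}(\{A\}\cup A)\big)$ with $F\subset\omega$ and $\mathcal F\subset\mathcal A$ finite.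

The sets $\{A\}\cup(A\setminus F)$ are compact and open, and distinct points $A,A'$ are separated because $A\cap A'$ is finite. So $\omega\cup\mathcal A$ (the Mrówka space of $\mathcal A$) is locally compact Hausdorff. Every compact subset of it is covered by finitely many basic sets, so $K$ is its one-point compactification. In particular $K$ is compact Hausdorff. As $k\to\infty$ within $A$, the points $k$ converge to $A$. Every injective sequence in $\mathcal A$ converges to $\infty$, since a neighborhood of $\infty$ omits only finitely many members of $\mathcal A$.

**Lemma 3.2.** $K$ is sequential. So is $L=\Omega\cup\{*\}$, for every uncountable set $\Omega$.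

*Proof.* Let $S\subset K$ be sequentially closed; we show that points outside $S$ are outside $\overline S$. Points of $\omega$ are isolated, so there is nothing to do for them.

Let $A\in\mathcal A\setminus S$. Then $A\cap S$ is finite, since otherwise an injective enumeration of it would be a sequence in $S$ converging to $A$. So $\{A\}\cup(A\setminus S)$ is a neighborhood of $A$ missing $S$.

Let $\infty\notin S$. Then $\mathcal F=S\cap\mathcal A$ is finite, since an injective sequence in it would converge to $\infty$. Put $N=(S\cap\omega)\setminus\bigcup\mathcal F$ and suppose $N$ is infinite. If $N\cap A$ is infinite for some $A\in\mathcal A$, then $A\in S$, so $A\in\mathcal F$, contradicting $N\cap A=\emptyset$. Otherwise $N\cap A$ is finite for every $A$, so every neighborhood of $\infty$ contains all but finitely many points of $N$, and an injective enumeration of $N$ converges to $\infty$; then $\infty\in S$, a contradiction. So $N$ is finite, and $K\setminus\big(N\cup\bigcup_{A\in\mathcal F}(\{A\}\cup A)\big)$ is a neighborhood of $\infty$ missing $S$.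

For $L$: if $S\subset L$ is sequentially closed and $*\notin S$, then $S$ is finite, because injective sequences in $\Omega$ converge to $*$. So $S$ is closed. $\square$

**Example 3.3.** Let $\mathcal A$ be MAD. *The subspace $\omega\cup\{\infty\}$ of $K$ is not sequential.* First, $\infty\in\overline\omega$: a neighborhood of $\infty$ contains $\omega\setminus(F\cup\bigcup\mathcal F)$, and this is infinite because for $A\in\mathcal A\setminus\mathcal F$ the set $A\cap(F\cup\bigcup\mathcal F)$ is finite. On the other hand, no sequence from $\omega$ converges to $\infty$. A sequence converging to $\infty$ takes each value only finitely often, so its range $N$ is infinite; by maximality $N\cap A$ is infinite for some $A$, so a subsequence converges to $A\neq\infty$. Thus $\omega$ is sequentially closed in $\omega\cup\{\infty\}$ and not closed. The space $K$ is sequential because it has all the points $A$; removing them destroys sequentiality.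

If a countable subspace keeps *some* of the points $A$, the set $\omega$ must be replaced by a smaller set.

**Proposition 3.4.** Let $\mathcal A$ be MAD and uncountable. If $Q\subset K$ is countable and $\omega\cup\{\infty\}\subset Q$, then $Q$ is not sequential.

*Proof.* **Step 1: choose the witness.** Let $\mathcal A_0=Q\cap\mathcal A$, a countable set. We look for $B\subset\omega$ that has finite intersection with the members of $\mathcal A_0$ and still accumulates at $\infty$. Choose $(A_l)_{l\in\omega}$ with $\{A_l:l\in\omega\}=\mathcal A_0$ (repetitions allowed; all $A_l=\emptyset$ if $\mathcal A_0=\emptyset$). Since $\mathcal A$ is uncountable we can choose distinct $A'_i\in\mathcal A\setminus\mathcal A_0$, $i\in\omega$. Put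
$$B=\bigcup_{i}\Big(A_i'\setminus\bigcup_{l\le i}A_l\Big)\subset\omega .$$
For $i\ge l$ the $i$-th piece is disjoint from $A_l$. So $B\cap A_l\subset\bigcup_{i<l}(A_i'\cap A_l)$ is finite. Also $A_i'\setminus B\subset\bigcup_{l\le i}(A_i'\cap A_l)$ is finite.

**Step 2: $\infty\in\overline B$.** A neighborhood of $\infty$ contains $\omega\setminus(F\cup\bigcup\mathcal F)$ for some finite $F\subset\omega$, $\mathcal F\subset\mathcal A$. Choose $i$ with $A'_i\notin\mathcal F$. Then $A_i'\cap B$ is infinite, while $A_i'\cap(F\cup\bigcup\mathcal F)$ is finite. So the neighborhood meets $B$.

**Step 3: $B$ is sequentially closed in $Q$.** Let $b_j\in B$ converge to $x\in Q\setminus B$. Points of $\omega$ are isolated, so $x\notin\omega$. Each value is taken only finitely often, since otherwise $x$ would be that value and lie in $B$. So $N=\{b_j:j\in\omega\}$ is infinite. By maximality $A\cap N$ is infinite for some $A\in\mathcal A$, so a subsequence converges to $A$, and $x=A$. As $x\in Q$, we get $A\in\mathcal A_0$, so $B\cap A$ is finite, contradicting that $A\cap N$ is infinite.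

Since $\infty\in Q\setminus B$, Steps 2 and 3 show that $Q$ is not sequential. $\square$

This suggests a plan for the subgroups: arrange that for each $h\ne0$ there is an embedding $\varphi_h:K\to G$ with $\varphi_h(\infty)$ the identity and $\varphi_h(k)\in\langle h\rangle$ for all $k\in\omega$. Then every countable subgroup $S\ni h$ contains, as a closed subspace, a copy of a set $Q$ as in Proposition 3.4.

We shall also need products. Let $K_*=K\sqcup\{1\}$, with $1$ an additional isolated point; it is again compact Hausdorff and sequential.

**Lemma 3.5.** Finite products of compact Hausdorff sequential spaces are sequential.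

*Proof.* **Step 1: a compact Hausdorff sequential space $X$ is sequentially compact.** A sequence with finitely many values has a constant subsequence, so consider an injective sequence, and suppose it has no convergent subsequence. Let $Z$ be a subset of its range. A convergent sequence in $Z$ takes only finitely many values (otherwise we could extract from it a convergent subsequence of the original sequence), so its limit is one of these values and lies in $Z$. Thus $Z$ is sequentially closed, hence closed. So the range is an infinite set all of whose subsets are closed in $X$, that is, an infinite closed discrete subset of a compact space, which is impossible.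

**Step 2: two factors.** It suffices to treat two factors $X,Y$. Let $S\subset X\times Y$ be sequentially closed and $(x_0,y_0)\notin S$. The set $\{y:(x_0,y)\in S\}$ is sequentially closed, hence closed, so $y_0$ has a compact neighborhood $V$ disjoint from it. Let $Z$ be the projection to $X$ of $S\cap(X\times V)$; then $x_0\notin Z$. If $x_n\in Z$ and $x_n\to x$, choose $y_n\in V$ with $(x_n,y_n)\in S$. By Step 1 a subsequence of $(y_n)$ converges to some $y$, and $y\in V$ as $V$ is closed. So $(x,y)\in S$ and $x\in Z$. Thus $Z$ is sequentially closed, hence closed, and $(X\setminus Z)\times V$ is a neighborhood of $(x_0,y_0)$ missing $S$. $\square$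

## 4. Integers that converge to variables, and a growth lemma

We want multiples $n_kh$ to converge to a new element as $k\to\infty$ in $A$. The most economical way is to make that element $X_Ah$, where $X_A$ is a variable.

**Definition 4.1.** Let $R=\mathbb Z[X_A:A\in\mathcal A]$, the polynomial ring. Given integers $n_k\ge2$ ($k\in\omega$), write
$$\hat k=n_k,\qquad \hat A=X_A,\qquad \hat\infty=0,\qquad \hat1=1,$$
all elements of $R$; here $\hat1$ refers to the extra point $1\in K_*$.

We seek a Hausdorff group topology on a free $R$-module such that $x\mapsto\hat xh$ is continuous on $K$ for every $h$. The natural first try is the simplest sequence, say $n_k=k+2$. It does not work.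

**Example 4.2.** *If $\mathcal A$ is MAD, no Hausdorff group topology on a nonzero free $R$-module satisfies $(k+2)h\to X_Ah$ as $k\to\infty$ in $A$, for all $h$ and all $A\in\mathcal A$.* Note that $2(k+2)=(2k+2)+2$, that is, $2n_k=n_{2k+2}$. Fix $h\ne0$ and $A\in\mathcal A$. The set $\{2k+2:k\in A\}$ is infinite, so by maximality some $A'\in\mathcal A$ contains $2k+2$ for infinitely many $k\in A$. Along these $k$ we have $2n_kh\to2X_Ah$ and $n_{2k+2}h\to X_{A'}h$, while the two sequences are equal. So $2X_Ah=X_{A'}h$. But $2X_A\ne X_{A'}$ in the domain $R$, so this is impossible in a free module. The sequence $n_k=2^k$ fails in the same way, since $2n_k=n_{k+1}$.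

The obstruction is an algebraic relation of a fixed shape that holds between the numbers $n_k$ at arbitrarily large indices: it survives in the limit as a false relation between variables. So we need numbers $n_k$ such that a relation of size $m$ can only come from the indices $k<m$. Fast growth provides this. Put
$$n_0=2,\qquad n_k=(k+1)\,n_{k-1}^{\,k+1}\quad(k\ge1).\tag{1}$$
Thus $n_1=8$ and $n_2=3\cdot 8^3=1536$. The $n_k$ are strictly increasing, and
$$n_k\ge m\,n_{k-1}^{\,m}\qquad\text{whenever }k\ge m\ge1.\tag{2}$$
For $x\in K$ the elements $\hat x$ are pairwise distinct.

**Lemma 4.3.** Let $f\in\mathbb Z[Y_k:k\in\omega]$ have degree $\le m$ and sum of absolute values of coefficients $\le m$, where $m\ge1$. If $f$ vanishes at $Y_k=n_k$ ($k\in\omega$), then substituting $Y_k=n_k$ for $k<m$ only already gives the zero polynomial in $\mathbb Z[Y_k:k\ge m]$.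

*Example.* $f=Y_1-Y_0^3$ vanishes at $Y_k=n_k$ because $8=2^3$. Here $m=3$ is allowed, and indeed substituting for $k<3$ gives $0$. Such accidental relations among the first few $n_k$ exist; the lemma says that there are no others.

*Proof.* Let $f_s$ be the result of substituting $Y_k=n_k$ for $k<s$. For large $s$ all variables of $f$ are substituted and $f_s=f(n_0,n_1,\dots)=0$. So it suffices to show
$$f_s\ne0\ \Longrightarrow\ f_{s+1}\ne0\qquad(s\ge m),$$
since then $f_m\ne0$ would give $f_s\ne0$ for all $s\ge m$.

Let $s\ge m$ and $f_s\ne0$. Each monomial of $f$ has degree $\le m$, so substituting values $\le n_{s-1}$ multiplies its coefficient by at most $n_{s-1}^m$. Hence the coefficients of $f_s$ have absolute sum $\le N:=m\,n_{s-1}^m\le n_s$ by (2). View $f_s$ as a polynomial in $Y_{s+1},Y_{s+2},\dots$ over $\mathbb Z[Y_s]$ and take a nonzero coefficient $q=\sum_{i\le d}q_iY_s^i$ with $q_d\ne0$. If $d=0$, then $q(n_s)=q_0\ne0$. If $d\ge1$, then $|q_d|\ge1$ gives $\sum_{i<d}|q_i|\le N-1$, so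
$$|q(n_s)|\ge n_s^d-(N-1)n_s^{d-1}>0,$$
because $N-1<n_s$. So the corresponding coefficient of $f_{s+1}$ is nonzero, and $f_{s+1}\ne0$. $\square$

## 5. A sequential group topology on the free module $R^{(\Omega)}$

Let $\Omega$ be an uncountable set, $H=R^{(\Omega)}$ the free $R$-module with basis $\{e_\xi:\xi\in\Omega\}$, and put $e_*=0$, with $L=\Omega\cup\{*\}$ as before. The topology will be built from compact pieces: the $m$-th piece consists of the elements that can be written with at most $m$ terms of degree at most $m$.

**Definition 5.1.** For $m\ge1$ let
$$P_m=\big(K_*^m\times L\times\{-1,0,1\}\big)^m .$$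
For $p=((x_{i1},\dots,x_{im}),\xi_i,\varepsilon_i)_{i\le m}\in P_m$ put
$$\mathrm{val}(p)=\sum_{i\le m}\varepsilon_i\,\hat x_{i1}\cdots\hat x_{im}\,e_{\xi_i}\in H.\tag{3}$$
For $s\in\omega$ define $\mathrm{val}_s(p)\in\mathbb Z[Y_k\,(k\ge s),\,X_A\,(A\in\mathcal A)]^{(\Omega)}$ by the same formula, except that an entry $x_{ij}=k\in\omega$ with $k\ge s$ is replaced by the variable $Y_k$ instead of $n_k$.

*Example.* Let $m=2$ and $p=\big(((k,1),\xi,1),\,((A,1),\xi,-1)\big)$. Then $\mathrm{val}(p)=(n_k-X_A)e_\xi$, and $\mathrm{val}_s(p)$ is $(n_k-X_A)e_\xi$ if $k<s$ and $(Y_k-X_A)e_\xi$ if $k\ge s$. As $k\to\infty$ in $A$, the point $p$ converges in $P_2$ to a point with value $0$.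

The space $P_m$ is compact Hausdorff, and sequential by Lemmas 3.2 and 3.5. We want to give $\mathrm{val}(P_m)$ the quotient topology, and this is Hausdorff if the relation $\mathrm{val}(p)=\mathrm{val}(p')$ is closed. That is the next lemma, and it is the place where the growth of the $n_k$ enters.

The natural way to show that $\mathrm{val}(p)\ne0$ is an open condition near $p^0$ is to collapse: a point $p$ near $p^0$ is mapped to $p^0$ by a map that sends all $x$ near $A$ to $A$, and one hopes that this map comes from a homomorphism carrying $\mathrm{val}(p)$ to $\mathrm{val}(p^0)$. This fails as it stands, because the homomorphism would have to send the integer $n_k$ to $X_A$. It works for $\mathrm{val}_s$, where $n_k$ has become a variable, and Lemma 4.3 lets us pass from $\mathrm{val}$ to $\mathrm{val}_m$.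

**Lemma 5.2.** $Z_m=\{p\in P_m:\mathrm{val}(p)=0\}$ is closed in $P_m$.

*Proof.* **Step 1: replace $\mathrm{val}$ by $\mathrm{val}_m$.** We claim that for $p\in P_m$, $\mathrm{val}(p)=0\iff\mathrm{val}_m(p)=0$. The direction $\Leftarrow$ is clear by substituting $Y_k=n_k$. For $\Rightarrow$, fix a monomial $\nu$ in the $X_A$'s and $\xi\in\Omega$. The coefficient of $\nu e_\xi$ in $\mathrm{val}_0(p)$ is a polynomial in the $Y_k$ which is a sum of at most $m$ signed monomials of degree $\le m$. So its degree and its absolute coefficient sum are $\le m$, and it vanishes at $Y_k=n_k$ since $\mathrm{val}(p)=0$. By Lemma 4.3 it becomes $0$ after substituting $Y_k=n_k$ for $k<m$, that is, the coefficient of $\nu e_\xi$ in $\mathrm{val}_m(p)$ is $0$.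

**Step 2: a neighborhood of $p^0$ that collapses to $p^0$.** We show that $\{p\in P_m:\mathrm{val}_s(p)=0\}$ is closed for each $s$. Fix $p^0$ with $\mathrm{val}_s(p^0)\ne0$. Let $V\subset K\setminus\{\infty\}$ be a finite set containing all $k<s$ and all entries of $p^0$ in $K\setminus\{\infty\}$. Choose pairwise disjoint compact open (hence clopen) sets $O(v)\ni v$, $v\in V$, in $K$ not containing $\infty$, with $O(k)=\{k\}$ for $k\in V\cap\omega$ and $O(A)$ a basic neighborhood of $A$ for $A\in V\cap\mathcal A$. Let $c:K_*\to K_*$ map $O(v)$ to $v$, map $K\setminus\bigcup_{v\in V}O(v)$ to $\infty$, and fix $1$. Let $V_L$ be the finite set of entries of $p^0$ in $\Omega$, and let $c:L\to L$ fix $V_L$ pointwise and map everything else to $*$. For each point occurring in $p^0$, its preimage under $c$ is open and contains it: these preimages are sets $O(v)$, $K\setminus\bigcup_{v}O(v)$, $\{1\}$, $\{\xi\}$ with $\xi\in V_L$, or $L\setminus V_L$. Hence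
$$\mathcal N=\{p\in P_m:c(p)=p^0\}\tag{4}$$
($c$ applied coordinatewise, signs unchanged) is an open neighborhood of $p^0$.

**Step 3: the collapse acts on values.** If $x\in K\setminus\{0,\dots,s-1\}$, then $c(x)\notin\{0,\dots,s-1\}$, since $O(k)=\{k\}$ for $k<s$. So there is a ring endomorphism of $\mathbb Z[Y_k\,(k\ge s),X_A]$ sending the variable of $x$ (which is $Y_x$ if $x\in\omega$, $x\ge s$, and $X_x$ if $x\in\mathcal A$) to the variable of $c(x)$, or to $0$ if $c(x)=\infty$. Together with $e_\xi\mapsto e_{c(\xi)}$ it gives an additive map $c_*$ with
$$c_*(\mathrm{val}_s(p))=\mathrm{val}_s(c(p)).\tag{5}$$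
To check (5) entry by entry: entries $k<s$ contribute the integer $n_k$, which is fixed by the endomorphism, and $c(k)=k$; entries $\infty$ contribute $0$ and $c(\infty)=\infty$; the entry $1$ is fixed; and $c(*)=*$ agrees with $e_*=0$.

For $p\in\mathcal N$ we get $c_*(\mathrm{val}_s(p))=\mathrm{val}_s(p^0)\ne0$, so $\mathrm{val}_s(p)\ne0$. This proves that $\{\mathrm{val}_s=0\}$ is closed. With $s=m$ and Step 1, $Z_m$ is closed. $\square$

### The compact pieces $C_m$

Let $C_m=\mathrm{val}(P_m)\subset H$ with the quotient topology from $P_m$. By *padding* we mean appending entries $1$ to monomials and adding terms with sign $0$, all entries $1$, and $\xi_i=*$. Padding does not change values, and it gives continuous maps $P_m\to P_{m+1}$ compatible with $\mathrm{val}$. Concatenation followed by padding gives continuous maps $P_m\times P_{m'}\to P_{m+m'}$ that realize addition of values.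

*$C_m$ is compact Hausdorff.* The equivalence relation $\{(p,p'):\mathrm{val}(p)=\mathrm{val}(p')\}$ is the preimage of $Z_{2m}$ under the continuous map $P_m\times P_m\to P_{2m}$ that concatenates $p$ with $p'$ with its signs reversed. So it is closed by Lemma 5.2, and a quotient of a compact Hausdorff space by a closed equivalence relation is compact Hausdorff.

*The pieces fit together.* The composition $P_m\to P_{m+1}\to C_{m+1}$ factors through $C_m$, so the inclusion $C_m\subset C_{m+1}$ is continuous. As a continuous injection from a compact to a Hausdorff space it is an embedding. Every element of $H$ is a finite sum of terms $\pm\nu e_\xi$ with $\nu$ a monomial in the $X_A$'s, so after padding $\bigcup_mC_m=H$. Clearly $C_m+C_{m'}\subset C_{m+m'}$.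

*The operations are continuous on the pieces.* Reversing signs in $P_m$ shows that negation $C_m\to C_m$ is continuous. The map $P_m\times P_m\to C_m\times C_m$ is a continuous surjection from a compact space to a Hausdorff space, hence closed, hence a quotient map. Since $P_m\times P_m\to P_{2m}\to C_{2m}$ is continuous, addition $C_m\times C_m\to C_{2m}$ is continuous.

### The direct limit

Give $H$ the direct limit topology: $S\subset H$ is closed (open) if and only if every $S\cap C_m$ is closed (open) in $C_m$. The next statements prepare the proof that this is a Hausdorff group topology; we prove everything by hand.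

**(k1)** *Each $C_m$ is a closed subspace of $H$.* If $F\subset C_m$ is closed in $C_m$, then $F$ is compact, hence closed in $C_{m'}$ for $m'\ge m$; and $F\cap C_{m'}$ is closed in $C_{m'}$ for $m'<m$, because $C_{m'}$ is embedded in $C_m$. So $F$ is closed in $H$. Conversely, a closed set of $H$ has closed trace on $C_m$ by definition.

**(k2)** *If $U_m\subset C_m$ ($m\ge m_0$) and $U_m\subset\mathrm{int}_{C_{m+1}}U_{m+1}$ for all $m\ge m_0$, then $U=\bigcup_mU_m$ is open in $H$.* A point of $U\cap C_m$ lies in some $U_k$ with $k\ge\max(m,m_0)$, since the $U_k$ increase. It lies in $\mathrm{int}_{C_{k+1}}U_{k+1}$, so it is interior to $U_{k+1}\cap C_m$ in $C_m$, and $U_{k+1}\cap C_m\subset U\cap C_m$.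

**(k3)** *$H$ is Hausdorff.* Let $x\ne y$ both lie in $C_{m_0}$. Put $U_{m_0}=\{x\}$, $V_{m_0}=\{y\}$. Given disjoint closed $U_m,V_m\subset C_m$, they are closed in the normal space $C_{m+1}$, so they have disjoint closed neighborhoods $U_{m+1},V_{m+1}$ in $C_{m+1}$. Then $\bigcup U_m$ and $\bigcup V_m$ are disjoint, and open by (k2).

**(k4)** *Every compact $D\subset H$ lies in some $C_m$.* Otherwise we can choose inductively distinct $x_m\in D\setminus C_m$. The set $\{x_m\}$ meets each $C_m$ in a finite set, because $x_i\notin C_m$ for $i\ge m$. So all its subsets are closed in $H$, and it is an infinite closed discrete subset of the compact space $D$, which is impossible.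

**(k5)** *If $W\subset H\times H$ and every $W\cap(C_m\times C_m)$ is open in $C_m\times C_m$, then $W$ is open in $H\times H$.* Let $(x,y)\in W\cap(C_{m_0}\times C_{m_0})$ and put $U_{m_0}=\{x\}$, $V_{m_0}=\{y\}$. Given compact $U_m,V_m\subset C_m$ with $U_m\times V_m\subset W$, the tube lemma gives open sets $O\supset U_m$, $O'\supset V_m$ of $C_{m+1}$ with $O\times O'\subset W$. By normality there are compact $U_{m+1}\subset O$ and $V_{m+1}\subset O'$ with $U_m\subset\mathrm{int}_{C_{m+1}}U_{m+1}$ and $V_m\subset\mathrm{int}_{C_{m+1}}V_{m+1}$. Since the sequences increase, $\bigcup U_m\times\bigcup V_m\subset W$, and by (k2) this is an open neighborhood of $(x,y)$.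

**Proposition 5.3.** $H$ is a Hausdorff topological group.

*Proof.* Let $O\subset H$ be open and $W=\{(x,y):x+y\in O\}$. Then $W\cap(C_m\times C_m)$ is the preimage of $O\cap C_{2m}$ under the continuous map $C_m\times C_m\to C_{2m}$, hence open. By (k5), $W$ is open. So addition is continuous. Negation is continuous because it is so on each $C_m$. Hausdorffness is (k3). $\square$

### What we shall use about $H$

**(H1)** *$H$ is sequential.* Each $C_m$ is a quotient of the sequential space $P_m$, hence sequential. If $S\subset H$ is sequentially closed, each $S\cap C_m$ is sequentially closed in $C_m$, hence closed there; so $S$ is closed.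

**(H2)** *For $h\in H$ the map $\varphi_h:K\to H$, $\varphi_h(x)=\hat xh$, is continuous, and for $h\ne0$ it is an embedding; moreover $\varphi_h(k)=n_kh$, $\varphi_h(A)=X_Ah$, $\varphi_h(\infty)=0$.* Write $h=\mathrm{val}(p)$ with $p\in P_m$. Append the entry $x$ to every monomial of $p$ and add one term of sign $0$. This gives a continuous map $K\to P_{m+1}$ whose composition with $\mathrm{val}$ is $\varphi_h$. If $h\ne0$, then $\varphi_h$ is injective, since $R$ is a domain, $H$ is a free $R$-module, and the $\hat x$ are distinct. As $K$ is compact, $\varphi_h$ is an embedding.

**(H3)** *The map $L\to H$, $\xi\mapsto e_\xi$, $*\mapsto0$, is continuous.* It factors through $L\to P_1$, $\xi\mapsto(1,\xi,1)$.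

**(H4)** *For every permutation $\sigma$ of $\Omega$ the $R$-linear map $e_\xi\mapsto e_{\sigma(\xi)}$ is a topological automorphism of $H$.* The permutation acts by a homeomorphism on $L$ (fixing $*$), hence on each $P_m$, compatibly with $\mathrm{val}$; so it induces homeomorphisms of the $C_m$. The same holds for $\sigma^{-1}$.

**(H5)** *Every closed subgroup $W$ of $H$ is an $R$-submodule.* For $w\in W$ and $A\in\mathcal A$, (H2) gives $n_kw\to X_Aw$ as $k\to\infty$ in $A$, so $X_Aw\in W$. Iterating, $\nu w\in W$ for all monomials $\nu$, and then $rw\in W$ for all $r\in R$. This is the precise sense in which $\mathbb Z$ is dense in $R$.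

## 6. The abelian group $H$ has a quotient isomorphic to $\mathbb Z$

Let $\mathcal A$ be MAD. By (H2) and Proposition 3.4, no nontrivial countable subgroup $S$ of $H$ is sequential: for $0\ne h\in S$ the set $\varphi_h^{-1}(S)$ is countable, contains $\omega\cup\{\infty\}$, and is homeomorphic to a closed subspace of $S$. So one might hope that $G=H$ answers the question. The quotients spoil this.

**Example 6.1.** *$H$ has a quotient that is algebraically $\mathbb Z$, so it has countable pseudocharacter, and that is not first countable.* (Here $\mathcal A$ can be any uncountable AD family.) Fix $\xi_0\in\Omega$ and let $W$ be the set of those $h\in H$ for which the coefficient of $1\cdot e_{\xi_0}$ in $h$ (the constant term of the $e_{\xi_0}$-coordinate) is $0$. Then $W$ is a subgroup and $H/W\cong\mathbb Z$, with $e_{\xi_0}$ mapped to $1$. Let $q:H\to\mathbb Z$ be this map.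

*$W$ is closed.* We must show that $\{p\in P_m:\mathrm{val}(p)\in W\}$ is closed. As in Step 1 of Lemma 5.2, Lemma 4.3 shows that $\mathrm{val}(p)\in W$ if and only if the $e_{\xi_0}$-coordinate of $\mathrm{val}_m(p)$ has $X$-free part $0$, where the $X$-free part of an element of $\mathbb Z[Y_k,X_A]$ is its component in $\mathbb Z[Y_k]$. Suppose this part is nonzero for $p^0$. Then $\xi_0$ occurs in $p^0$, so $\xi_0\in V_L$ in the notation of Step 2 (with $s=m$), and $e_{\xi_0}$ is the only basis vector that $c_*$ sends to $e_{\xi_0}$. Take $p\in\mathcal N$, let $r$ be the $e_{\xi_0}$-coordinate of $\mathrm{val}_m(p)$, and write $r=r_0+r_1$ with $r_0$ its $X$-free part and $r_1$ in the ideal generated by the $X_A$'s. The endomorphism of Step 3 sends each $X_A$ to some $X_{A'}$ or to $0$, so it maps $r_1$ into that ideal. If $r_0$ were $0$, the $e_{\xi_0}$-coordinate of $\mathrm{val}_m(p^0)$ would lie in the ideal and have $X$-free part $0$, a contradiction. So $r_0\ne0$ and $\mathrm{val}(p)\notin W$ for all $p\in\mathcal N$.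

*$\mathbb Z=H/W$ is not discrete.* For $A\in\mathcal A$ we have $n_ke_{\xi_0}\to X_Ae_{\xi_0}\in W$ as $k\to\infty$ in $A$, so the nonzero integers $n_k$, $k\in A$, converge to $0$ in the quotient.

*$\mathbb Z=H/W$ is not first countable.* Suppose $U_1\supset U_2\supset\cdots$ is a base of open neighborhoods at $0$, and let $D_m=q(C_m)$, a compact set containing $0$. Suppose first that $U_i\not\subset D_i$ for all $i$, and choose $z_i\in U_i\setminus D_i$. Then $z_i\to0$ and $z_i\ne0$. The set $Z=\{z_i\}$ meets each $D_m$ in a finite set, because $z_i\notin D_m$ for $i\ge m$. So $q^{-1}(Z)\cap C_m=q^{-1}(Z\cap D_m)\cap C_m$ is closed for each $m$, hence $q^{-1}(Z)$ and $Z$ are closed, contradicting $z_i\to0\notin Z$. So $U_i\subset D_i$ for some $i$. Then $U_i$ is a nonempty countable locally compact Hausdorff space, and by the Baire category theorem it has an isolated point. That point is isolated in $\mathbb Z$, so by homogeneity $\mathbb Z$ is discrete, a contradiction.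

The cause is visible. By (H3), a neighborhood of the identity in a quotient $H/W$ catches all but finitely many $e_\xi$. If $\psi(H/W)$ is small, then $W$ must contain almost all $e_\xi$, but nothing forces it to contain the remaining ones. If $W$ were invariant under a group of permutations of $\Omega$ with *uncountable orbits*, then it would contain a point of every orbit and hence all of $\Omega$, and (H5) would give $W=H$. In a nonabelian group $G\supset H$ this invariance is provided by conjugation, because the relevant $W=M\cap H$ comes from a normal subgroup $M$.

## 7. A torsion-free group with uncountable conjugation orbits on a basis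

The obvious attempt is a semidirect product: let $E=\mathbb F_2^{(I)}$ with $I$ uncountable act on $\Omega$ by permutations with uncountable orbits, and take $H\rtimes E$ with $H$ open. This fails at once. A countably infinite subgroup of $E$ meets each coset of the open subgroup $H$ in at most one point, so it is discrete, hence sequential. The same happens with any acting group that meets $H$ trivially and is infinite. So we need that *every element of $G$ has a power in $H$*, and, for this power to be nontrivial, that *$G$ is torsion-free*. The acting elements must be roots of elements of $H$: we let $E$ act, but through a torsion-free group of which $E$ is a quotient, with kernel inside $H$.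

**Definition 7.1.** Let $T=R+\tfrac12\mathbb Z\subset R\otimes\mathbb Q$, an additive group. Let $|I|=\kappa$ and $E=\mathbb F_2^{(I)}$.

The group $T$ is torsion-free, $2T\subset R$, and $T/R\cong\tfrac12\mathbb Z/\mathbb Z\cong\mathbb Z/2$. So there is a surjection $t\mapsto\bar t$ from $T^{(I)}$ onto $E$ with kernel $R^{(I)}$, and $|E|=\kappa$. Let $\{u_i\}_{i\in I}$ be the standard $R$-basis of $R^{(I)}$. At each stage below a new copy of $T^{(I)}$ is used, and $u_i$ is understood in that copy.

*Example.* The element $\tfrac12u_i\in T^{(I)}$ is not in $R^{(I)}$; its image in $E$ is the $i$-th standard basis vector, and its double is $u_i\in R^{(I)}$. So it can act nontrivially through $E$, while its square (in multiplicative language) is the basis element $u_i$.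

Put $G_1=T^{(I)}$, $H_1=R^{(I)}$, $\Omega_1=\{u_i:i\in I\}$. Recursively let
$$G_{n+1}=G_n^{(E)}\rtimes T^{(I)},\qquad (t\cdot f)(y)=f(y-\bar t),\tag{6}$$
$$H_{n+1}=H_n^{(E)}\times R^{(I)},\qquad \Omega_{n+1}=\{\delta_yb:y\in E,\ b\in\Omega_n\}\cup\{u_i:i\in I\},\tag{7}$$
where $\delta_yg\in G_n^{(E)}$ takes the value $g$ at $y$ and the identity elsewhere. Embed $G_n$ into $G_{n+1}$ by $g\mapsto\delta_0g$. By (6), conjugation by $t\in T^{(I)}$ sends $\delta_yg$ to $\delta_{y+\bar t}\,g$.

Each step gives the basis elements $\delta_yb$ a large orbit, but introduces new basis elements $u_i$ that are central in $G_{n+1}$. The next step repairs these, and so on; this is why the construction is iterated $\omega$ times.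

**Lemma 7.2.** For each $n$:

1. $G_n$ is torsion-free.
2. $H_n$ is an abelian normal subgroup of $G_n$ and a free $R$-module with basis $\Omega_n$, and conjugation by each element of $G_n$ is an $R$-linear automorphism of $H_n$ permuting $\Omega_n$.
3. For each $g\in G_n$ some $g^{2^a}\in H_n$.
4. $H_{n+1}\cap G_n=H_n$; the embedding $G_n\to G_{n+1}$ is $R$-linear on $H_n$ and carries $\Omega_n$ into $\Omega_{n+1}$.

*Proof.* By induction on $n$.

**Step 1: torsion-freeness.** $G_1=T^{(I)}$ is torsion-free. For $n>1$, $G_n$ is an extension of the torsion-free group $G_{n-1}^{(E)}$ by the torsion-free group $T^{(I)}$, hence torsion-free.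

**Step 2: the module $H_{n}$ and conjugation.** For $n=1$ the group is abelian and there is nothing to show. For $n+1$: the subgroup $R^{(I)}\subset T^{(I)}$ acts trivially on $G_n^{(E)}$, because $\bar t=0$ for $t\in R^{(I)}$, and it commutes with $T^{(I)}$. So it is central in $G_{n+1}$. Thus $H_{n+1}$ is an abelian group, each $u_i$ is fixed by conjugation, and $H_{n+1}$ is a free $R$-module with basis $\Omega_{n+1}$ (coordinatewise structure on $H_n^{(E)}$). Conjugation by $f\in G_n^{(E)}$ acts on $H_n^{(E)}$ coordinatewise and sends $\delta_yb$ to $\delta_y\big(f(y)\,b\,f(y)^{-1}\big)$; by the induction hypothesis it is $R$-linear and maps $\{\delta_yb\}$ into itself. Conjugation by $t\in T^{(I)}$ acts on $H_n^{(E)}$ as an $R$-linear shift and sends $\delta_yb$ to $\delta_{y+\bar t}\,b$. Such $f$ and $t$ generate $G_{n+1}$, so $H_{n+1}$ is normal and every conjugation is $R$-linear and maps $\Omega_{n+1}$ into itself. Applying this to the inverse element too, we see that it permutes $\Omega_{n+1}$.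

**Step 3: powers in $H_n$.** For $n=1$ take $a=1$, since $2T\subset R$. Let $g=(f,t)\in G_{n+1}$. Then $g^2=(f',2t)$ with $f'=f\cdot(t\cdot f)\in G_n^{(E)}$, and $2t\in R^{(I)}$ is central. So
$$g^{2^{a+1}}=\big(f'^{\,2^a},\,2^{a+1}t\big).$$
The function $f'$ has finite support, and each of its values has a power with exponent a power of $2$ in $H_n$. For $a$ at least the maximum of the finitely many exponents needed, $f'^{\,2^a}\in H_n^{(E)}$, and $g^{2^{a+1}}\in H_{n+1}$.

**Step 4: compatibility.** An element $\delta_0g$ lies in $H_n^{(E)}\times R^{(I)}$ if and only if $g\in H_n$. The map $g\mapsto\delta_0g$ is $R$-linear on $H_n$, and $\delta_0b\in\Omega_{n+1}$ for $b\in\Omega_n$. $\square$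

Let $G=\bigcup_nG_n$, $H=\bigcup_nH_n$, $\Omega=\bigcup_n\Omega_n$. Lemma 7.2 gives:

**(G1)** $G$ is torsion-free, and every $g\in G$ has a power $g^{2^a}\in H$.

**(G2)** $H$ is an abelian normal subgroup and a free $R$-module with basis $\Omega$; conjugation by each $g\in G$ is the $R$-linear automorphism induced by a permutation of $\Omega$.

**(G3)** Every $G$-orbit in $\Omega$ (under conjugation) has cardinality $\ge\kappa$. Indeed, for $b\in\Omega_n$, conjugating $b=\delta_0b$ by $t\in T^{(I)}\subset G_{n+1}$ gives $\delta_{\bar t}\,b$; here $\bar t$ ranges over $E$, $|E|=\kappa$, and the elements $\delta_yb$ are distinct.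

**(G4)** $|G|=\max(\kappa,|\mathcal A|)$, because $|T|=|R|=|\mathcal A|$, so $|T^{(I)}|=\max(\kappa,|\mathcal A|)$, and the recursion (6) keeps this cardinality. Also $\Omega$ is uncountable, since $|\Omega_1|=\kappa$.

## 8. The topology of $G$

The purpose of this section is to put the two constructions together: $G$ gets the topology in which $H$ is open and carries the topology of Section 5.

By (G2) and (G4), $H=R^{(\Omega)}$ with $\Omega$ uncountable, so $H$ has the topology of Section 5, with $e_b=b$ for $b\in\Omega$. By (G2) and (H4), all conjugations by elements of $G$ are homeomorphisms of $H$. Topologize $G$ as the topological sum of the cosets $gH$, where each bijection $H\to gH$, $u\mapsto gu$, is declared a homeomorphism. This does not depend on the representative $g$, since translations of $H$ are homeomorphisms.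

**Proposition 8.1.** $G$ is a Hausdorff sequential topological group, in which $H$ is open and closed and carries its own topology.

*Proof.* For $x,y\in G$ and $u,v\in H$,
$$(xu)(yv)=xy\,(y^{-1}uy)\,v,\qquad (xu)^{-1}=x^{-1}\,(xu^{-1}x^{-1}).\tag{8}$$
In the coordinates of the cosets $xH$, $yH$, $xyH$, multiplication is the map $(u,v)\mapsto(y^{-1}uy)\,v$ on $H\times H\to H$, which is continuous. In the coordinates of $xH$ and $x^{-1}H$, inversion is $u\mapsto xu^{-1}x^{-1}$, which is continuous. So $G$ is a topological group. It is Hausdorff and sequential, being a topological sum of copies of $H$, by (k3) and (H1). $\square$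

## 9. Quotients, countable subgroups, and the proof of Theorem 1

**Proposition 9.1.** For every uncountable AD family $\mathcal A$ and every uncountable $\kappa$, every quotient $G/M$ is either discrete or has $\psi(G/M)\ge\kappa$.

*Proof.* Let $M$ be a closed normal subgroup and $W=M\cap H$. This is a closed subgroup of $H$, invariant under conjugation by $G$ because $M$ and $H$ are normal. If $W=H$, then $M\supset H$ is open and $G/M$ is discrete.

Let $W\ne H$, and suppose the identity of $G/M$ is the intersection of $\mu$ open sets $U_\alpha$, where $\mu<\kappa$ is infinite. Let $q:G\to G/M$ be the quotient map. By (H3), the preimage of $q^{-1}(U_\alpha)$ under $L\to H\subset G$ is an open neighborhood of $*$, so it omits only finitely many points of $\Omega$. Hence all but at most $\mu$ elements of $\Omega$ lie in $\bigcap_\alpha q^{-1}(U_\alpha)=M$, that is, in $W$. By (G3) every $G$-orbit in $\Omega$ has at least $\kappa>\mu$ elements, so it meets $W$. As $W$ is $G$-invariant, $\Omega\subset W$. By (H5), $W$ is an $R$-submodule, so $W=H$, a contradiction. So $\psi(G/M)\ge\kappa$. $\square$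

*Proof of Theorem 1.* Let $\mathcal A$ be an uncountable MAD family and $\kappa=\omega_1$. The group $G$ is infinite, torsion-free by (G1), and Hausdorff and sequential by Proposition 8.1.

**Step 1: quotients.** By Proposition 9.1 every quotient is discrete or has $\psi\ge\omega_1$, that is, uncountable pseudocharacter.

**Step 2: countable subgroups.** We show that a countable nontrivial subgroup $S\le G$ is not sequential, by finding in it a closed copy of a space from Proposition 3.4. Take $g\in S$, $g\ne1$. By (G1) some power $h=g^{2^a}$ lies in $S\cap H$, and $h\ne0$ because $G$ is torsion-free. Let $Q=\varphi_h^{-1}(S)\subset K$. By (H2), $\varphi_h$ is an embedding, so $Q$ is homeomorphic to $\varphi_h(K)\cap S$. This set is closed in $S$, because $\varphi_h(K)$ is compact. Since $S$ is countable, so is $Q$. Since $\varphi_h(k)=n_kh\in S$ and $\varphi_h(\infty)=0\in S$, we have $\omega\cup\{\infty\}\subset Q$. By Proposition 3.4, $Q$ is not sequential. Closed subspaces of sequential spaces are sequential, so $S$ is not sequential.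

Thus the only countable sequential subgroup of $G$ is the trivial one. $\blacksquare$

## 10. Sequential subgroups are closed: proof of Theorem 2

Now take any AD family $\mathcal A$ with $|\mathcal A|=\lambda$, and any uncountable $\kappa$; maximality is not used in this section. By (G1), (G4) and Proposition 8.1, $G$ is a torsion-free Hausdorff sequential group with $|G|=\max(\kappa,\lambda)$.

*Proof of (c).* Proposition 9.1 gives $\psi\ge\kappa$ for every non-discrete quotient. If $\lambda\le\kappa$, then $|G|=\kappa$. A non-discrete quotient $G/M$ is infinite and $T_1$, so $\psi(G/M)\le|G/M|\le\kappa$, and equality holds.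

*Proof of (a).* Closed subspaces of the sequential space $G$ are sequential, so closed subgroups are sequential. Conversely let $S\le G$ be a sequential subgroup. Put $S_0=S\cap H$; it is closed in $S$, hence sequential.

**Step 1: it suffices to show that $S_0$ is closed in $H$.** Given that, let $x\in\overline S$. The coset $xH$ is a neighborhood of $x$, so there is $s\in S\cap xH$. Since $\overline S$ is a subgroup, $s^{-1}x\in\overline S\cap H$. As $H$ is open, $\overline S\cap H\subset\overline{S\cap H}$, and this is $S_0$ because $S_0$ is closed in $H$ and $H$ is closed in $G$. So $s^{-1}x\in S_0$ and $x\in S$.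

**Step 2: a double sequence.** Suppose $S_0$ is not closed in $H$. We shall construct a sequentially closed subset of $S_0$ that is not closed. Since $H$ is sequential, there are $s_i\in S_0$ ($i\ge1$) with $s_i\to c\in H\setminus S_0$. The points $s_i-c$ are outside $S_0$ and converge to $0\in S_0$. The plan is to approximate each $s_i-c$ by a sequence in $S_0$, in such a way that no sequence running through infinitely many different $i$ can converge. The natural approximations $s_i-s_j$, $j\to\infty$, do not have the last property: the diagonal sequence $s_i-s_{j(i)}$ with $j(i)\to\infty$ converges to $0$ as $i\to\infty$. So we add a correction that tends to $0$ for fixed $i$ as $j\to\infty$ and whose complexity grows with $i$.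

Note that $S_0\ne0$, since $\{0\}$ is closed. Fix $h\in S_0\setminus\{0\}$ and a nonzero coefficient $c_0\in\mathbb Z$ of $h$ at some $\nu e_\xi$, where $\nu$ is a monomial in the $X_A$'s and $\xi\in\Omega$. Fix $A=\{a_0<a_1<\cdots\}\in\mathcal A$, and for $i\ge1$, $j\ge i^2$ put
$$v_j=n_{a_{2j}}-n_{a_{2j+1}},\qquad t_{i,j}=\sum_{l=1}^iv_{j+l}\,h\in S_0,\qquad p_{i,j}=s_i-s_j+t_{i,j}\in S_0.\tag{9}$$
By (H2), $v_jh\to X_Ah-X_Ah=0$ as $j\to\infty$. So for fixed $i$, as $j\to\infty$,
$$t_{i,j}\to0,\qquad p_{i,j}\to s_i-c.\tag{10}$$

**Step 3: the corrections are complicated.** *Claim: for each $m$ there are only finitely many $i$ such that $t_{i,j}\in C_m$ for some $j\ge i^2$.* Let $t_{i,j}=\mathrm{val}(p)$ with $p\in P_m$, $j\ge i^2$. Let $f\in\mathbb Z[Y_k:k\in\omega]$ be the coefficient of $\nu e_\xi$ in $\mathrm{val}_0(p)$; it is a sum of at most $m$ signed monomials of degree $\le m$. At $Y_k=n_k$ it takes the value of the coefficient of $\nu e_\xi$ in $t_{i,j}$, which is $c_0\sum_{l=1}^iv_{j+l}$. So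
$$g=f-c_0\sum_{l=1}^i\big(Y_{a_{2(j+l)}}-Y_{a_{2(j+l)+1}}\big)\tag{11}$$
vanishes at $Y_k=n_k$, and its degree and absolute coefficient sum are $\le m^*:=m+2|c_0|i$. Let $i$ be so large that $m^*\le i^2$. Since $a_r\ge r$, all indices $a_{2(j+l)}$ and $a_{2(j+l)+1}$ are $\ge j\ge i^2\ge m^*$. By Lemma 4.3 applied to $g$ and $m^*$, substituting $Y_k=n_k$ for $k<m^*$ turns $g$ into $0$. The sum in (11) is not affected by this substitution. So $f$ becomes $c_0\sum_{l=1}^i(Y_{a_{2(j+l)}}-Y_{a_{2(j+l)+1}})$, which has exactly $2i$ monomials. But $f$, being a sum of at most $m$ signed monomials, has at most $m$ monomials after substitution. Hence $2i\le m$. So every $i$ as in the claim satisfies $m+2|c_0|i>i^2$ or $2i\le m$, and there are only finitely many of these.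

**Step 4: the set $D=\{p_{i,j}:i\ge1,\ j\ge i^2\}\setminus\{0\}\subset S_0$ is sequentially closed in $S_0$.** Let a sequence in $D$ converge to $x\in S_0$. The sequence together with $x$ is compact, so by (k4) its terms lie in one $C_m$. Likewise $\{s_i:i\ge1\}\cup\{c\}$ is compact and lies in some $C_{m_1}$. So the corresponding $t_{i,j}=p_{i,j}-s_i+s_j$ lie in $C_{m+2m_1}$, and by Step 3 only finitely many $i$ occur. Pass to a subsequence with constant $i$. If the $j$'s were unbounded, then (10) along a further subsequence would give $x=s_i-c$, which is not in $S_0$ because $s_i\in S_0$ and $c\notin S_0$; a contradiction. So only finitely many $j$ occur, some $p_{i,j}$ occurs infinitely often, and $x=p_{i,j}\in D$.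

**Step 5: $D$ is not closed in $S_0$.** For each $i$, $s_i-c\ne0$ is the limit of $p_{i,j}$ as $j\to\infty$, and these are nonzero for large $j$. So $s_i-c\in\overline D$ (closure in $H$). As $s_i-c\to0$, we get $0\in\overline D$, while $0\in S_0\setminus D$.

By Steps 4 and 5, $S_0$ is not sequential, a contradiction. So $S_0$ is closed in $H$, and by Step 1, $S$ is closed in $G$.

*Proof of (b).* By (a), closed and sequential subgroups are the same. Let $S\ne1$ be a closed subgroup.

**Step 1: $\psi(S)\ge\lambda$.** By (G1) there is $0\ne h\in S\cap H$. By (H5), the closed subgroup $S\cap H$ of $H$ is an $R$-submodule, so $\varphi_h(K)\subset S$. Suppose the identity were the intersection of $\mu$ open subsets of $S$, where $\mu<\lambda$ is infinite. Their preimages under the embedding $\varphi_h$ are neighborhoods of $\infty$ in $K$, each omitting only finitely many points of $\mathcal A$. Since $|\mathcal A|=\lambda>\mu$, the intersection of these preimages contains some $A\in\mathcal A$. Then $\varphi_h(A)$ is the identity, that is, $\varphi_h(A)=\varphi_h(\infty)$, contradicting the injectivity of $\varphi_h$. So $\psi(S)\ge\lambda$. As $S$ is infinite and $T_1$, $|S|\ge\psi(S)\ge\lambda$.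

**Step 2: $S$ is not Fréchet–Urysohn.** Otherwise, with $h$ as in Step 1, its subgroup $\langle h\rangle$ would be Fréchet–Urysohn, since this property is hereditary. Then $\langle h\rangle$ would be sequential, hence closed by (a), hence of size $\ge\lambda>\omega$ by Step 1, although it is countable; a contradiction. $\blacksquare$
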